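# Two Lists of Countable Closed Sets Do Not Reach Unique Choice on Baire Space

## 1. A unique path that already sits in one list

Someone hands us a tree $T\subseteq\mathbb N^{<\omega}$ with exactly one infinite path $x$, and we must produce $x$. This is the problem $\mathrm{UC}_{\mathbb N^{\mathbb N}}$, unique choice on Baire space. We have a helper, $\mathrm{List}_{2^{\mathbb N}}$. Given a countable closed subset of Cantor space, it writes down all the elements, in some order that we do not control. How many successive calls to the helper do we need?

Kihara, Marcone and Pauly proved that one call is not enough and that three calls give exactly unique choice: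
$$\mathrm{List}_{2^{\mathbb N}}<_W\mathrm{List}_{2^{\mathbb N}}\star\mathrm{List}_{2^{\mathbb N}}\star\mathrm{List}_{2^{\mathbb N}}\equiv_W\mathrm{UC}_{\mathbb N^{\mathbb N}}.$$
That leaves the question about two calls, asked by Arno Pauly in "An update on Weihrauch complexity, and some open questions", arXiv:2008.11168 (2020): does $\mathrm{List}_{2^{\mathbb N}}\star\mathrm{List}_{2^{\mathbb N}}\equiv_W\mathrm{UC}_{\mathbb N^{\mathbb N}}$ hold?

A reasonable first guess is yes, for the following reason. For $\sigma\in\mathbb N^{<\omega}$ put $e(\sigma)=0^{\sigma(0)}1\,0^{\sigma(1)}1\cdots0^{\sigma(|\sigma|-1)}1$, and for $y\in\mathbb N^{\mathbb N}$ let $e(y)$ be the corresponding infinite string. From $T$ form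
$$A_T=\{z\in2^{\mathbb N}:\ \sigma\in T\text{ whenever }e(\sigma)\sqsubset z\}.$$
This set is closed. A $z\in A_T$ with infinitely many $1$s is $e(y)$ for some $y$, and all initial segments of $y$ lie in $T$, so $y=x$. A $z\in A_T$ with finitely many $1$s is $e(\sigma)0^\omega$ with $\sigma\in T$. Hence
$$A_T=\{e(x)\}\cup\{e(\sigma)0^\omega:\sigma\in T\},$$
a countable set. For instance, if $T$ consists of all initial segments of $(5,0,0,\dots)$ together with all one-term sequences $(m)$, then $A_T$ consists of $0^51^\omega$, of $0^51^r0^\omega$ for $r\ge 1$, of $0^m10^\omega$ for $m\in\mathbb N$, and of $0^\omega$.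

So after one call the solution is on the table: some entry of the list is $e(x)$, and $x$ can be read off from it. All that remains is to point at the right entry, and surely one more call can do that.

Some first checks are harmless. If $T\subseteq2^{<\omega}$, no call is needed at all: to find $x(j)$, go up the tree until all nodes of some level $n>j$ agree at position $j$. Such a level exists by König's lemma, since otherwise the other value at $j$ would have infinitely many nodes above it and there would be a second path. For harder tests we need the definitions.

## 2. Problems, realizers, products, jumps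

A represented space is a set whose elements have names in $\mathbb N^{\mathbb N}$, each name naming one element. The elements of $\mathbb N^{\mathbb N}$ name themselves. A problem $f:\subseteq X\rightrightarrows Y$ assigns to each instance $x\in\mathrm{dom} f$ a nonempty set $f(x)$ of solutions. A realizer of $f$ is a partial map $F$ on Baire space that takes each name of each $x\in\mathrm{dom} f$ to a name of some element of $f(x)$.

**Definition 1 (Weihrauch reducibility).** $f\le_W g$ means that there are computable partial maps $H,K$ on Baire space such that for every realizer $G$ of $g$ the map $p\mapsto H(p,G(K(p)))$ is a realizer of $f$. We write $\equiv_W$ and $<_W$ for the induced equivalence and strict order.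

Two consequences will be used. If $p$ names an instance of $f$, then $K(p)$ names an instance of $g$, because a realizer may be undefined elsewhere. And if $w$ names any solution of that instance, then $H(p,w)$ names a solution of the original one, because some realizer maps $K(p)$ to $w$.

**Definition 2 (compositional product).** $f\star g$ is the Weihrauch degree of the maximum of $f_0\circ g_0$ over all $f_0\le_W f$ and $g_0\le_W g$. Here $\mathrm{dom}(f_0\circ g_0)$ consists of the $u\in\mathrm{dom}\,g_0$ with $g_0(u)\subseteq\mathrm{dom}f_0$.

In words: apply $g$ once, then $f$ once, with computable processing before, between and after. We use the standard facts (Brattka–Pauly) that this maximum exists and that $\star$ is monotone in both arguments and associative. Also $f\star\mathrm{id}\equiv_W f\equiv_W\mathrm{id}\star f$, where $\mathrm{id}$ is the identity on $\mathbb N^{\mathbb N}$. We write $f^{\star n}$ for the $n$-fold product, with $f^{\star0}=\mathrm{id}$.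

**Definition 3 (the problems).** A closed set is named by a tree of which it is the set of infinite paths.

* $\mathrm{UC}=\mathrm{UC}_{\mathbb N^{\mathbb N}}$: given a closed subset of $\mathbb N^{\mathbb N}$ with exactly one element, output that element.
* $\mathrm{List}=\mathrm{List}_{2^{\mathbb N}}$: given a countable closed $A\subseteq2^{\mathbb N}$, output a sequence $L=(b_i,x_i)_{i\in\mathbb N}$ with $b_i\in\{0,1\}$, $x_i\in2^{\mathbb N}$ and $A=\{x_i:b_i=1\}$. We call $L$ a list of $A$.
* $\lim$: given a convergent sequence in $\mathbb N^{\mathbb N}$, output its limit.
* $\mathrm C_{\mathbb N}$: given an enumeration of the complement of a nonempty set $I\subseteq\mathbb N$, output an element of $I$.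

The bits $b_i$ allow dummy entries. The empty set has the lists with all $b_i=0$, and $\{0^\omega\}$ has among others the list $(1,0^\omega),(0,x_1),(0,x_2),\dots$ with arbitrary $x_i$. Since $\mathrm{List}$ has computable instances, $\mathrm{id}\le_W\mathrm{List}$, and so $\mathrm{List}\le_W\mathrm{List}\star\mathrm{List}\le_W\mathrm{List}\star\mathrm{List}\star\mathrm{List}$ by monotonicity.

The next lemma lets us forget products and speak about computable maps.

**Lemma 1 (unfolding).** Let $f\le_W h_1\star h_2$. Then there are computable partial maps $\kappa_2,\kappa_1,\eta$ such that for every name $p$ of some $x\in\mathrm{dom}f$: $\kappa_2(p)$ names an instance of $h_2$; for every name $w$ of any solution of it, $\kappa_1(p,w)$ names an instance of $h_1$; and for every name $z$ of any solution of that, $\eta(p,w,z)$ names an element of $f(x)$.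

*Proof.* We have $f\le_W f_0\circ g_0$ via some $(H,K)$, with $f_0\le_W h_1$ via $(H_0,K_0)$ and $g_0\le_W h_2$ via $(H_1,K_1)$. Let $p$ name $x$. Then $K(p)$ names some $u\in\mathrm{dom}(f_0\circ g_0)$. Put $\kappa_2(p)=K_1(K(p))$. If $w$ names a solution of this instance of $h_2$, then $q:=H_1(K(p),w)$ names some $y\in g_0(u)$, and $g_0(u)\subseteq\mathrm{dom}f_0$. Put $\kappa_1(p,w)=K_0(q)$. If $z$ names a solution of this instance of $h_1$, then $H_0(q,z)$ names an element of $f_0(y)\subseteq(f_0\circ g_0)(u)$. So $\eta(p,w,z):=H(p,H_0(q,z))$ names an element of $f(x)$. $\square$

There is a three-step version for $f\le_W h_1\star(h_2\star h_3)$. Let $r$ be a problem of degree $h_2\star h_3$. Lemma 1 for $f\le_W h_1\star r$ gives maps $\kappa_2,\kappa_1,\eta$, and Lemma 1 for $r\le_W h_2\star h_3$ gives maps $\kappa_2',\kappa_1',\eta'$. Given $p$, put $s=\kappa_2(p)$, an instance of $r$. Then $\kappa_2'(s)$ names an instance of $h_3$. For any solution name $w$ of it, $\kappa_1'(s,w)$ names an instance of $h_2$. For any solution name $z$ of that, $\eta'(s,w,z)$ names a solution of $s$, so $\kappa_1(p,\eta'(s,w,z))$ names an instance of $h_1$. For any solution name $z^*$ of that, $\eta(p,\eta'(s,w,z),z^*)$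 names an element of $f(x)$. Every map here is computable in $p$ and the solutions received so far.

Write $p'$ for the Turing jump of $p$, and $J_n(p)=p^{(n)}$, with $J_0=\mathrm{id}$. "Uniformly computable from" means that a single machine works for all inputs in question. Recall that if $q=\Phi(r)$ for a fixed computable $\Phi$, then $q'$ is uniformly computable from $r'$, because machine $e$ halts on $\Phi(r)$ iff machine $s(e)$ halts on $r$, for some computable $s$. Iterating, $q^{(n)}$ is uniformly computable from $r^{(n)}$.

**Lemma 2.** $\lim$, $J_1$ and the problem "given an enumeration of $U\subseteq\mathbb N$, output $\chi_U$" are Weihrauch equivalent, and $\lim^{\star n}\equiv_WJ_n$ for all $n$.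

*Proof.* The set $p'$ can be enumerated from $p$, so $J_1$ reduces to the middle problem. The characteristic functions of the stages of an enumeration of $U$ converge to $\chi_U$, so the middle problem reduces to $\lim$. Finally, let $q=(q_s)_s$ converge. The statement $\exists t\ge s\ q_t(j)\ne q_s(j)$ is $\Sigma^0_1$ in $q$, so from $q'$ we can search for an $s$ where it fails, and $q_s(j)$ is the $j$-th value of the limit. So $\lim\le_WJ_1$.

For the second part, $n=0$ is the definition. Assume $\lim^{\star n}\equiv_WJ_n$. Then $\lim^{\star(n+1)}\equiv_WJ_1\star J_n$, and $J_{n+1}=J_1\circ J_n\le_WJ_1\star J_n$. Conversely, let $h$ be a problem of degree $J_1\star J_n$ and unfold it by Lemma 1. The first solution is $w=\kappa_2(p)^{(n)}$, uniformly computable from $p^{(n)}$. So $\kappa_1(p,w)$ is uniformly computable from $p^{(n)}$, and the second solution $z=\kappa_1(p,w)'$ is uniformly computable from $p^{(n+1)}$. Hence so is $\eta(p,w,z)$, and $h\le_WJ_{n+1}$. $\square$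

**Lemma 3.** $\lim\le_W\mathrm{List}$.

*Proof.* By Lemma 2 it suffices to find $\chi_U$ from an enumeration of $U$. The tree $\{0^m:m\in\mathbb N\}\cup\{0^n10^l: n\text{ not enumerated into }U\text{ by stage }l\}$ is computable from the enumeration, and its set of paths is the countable closed set $A=\{0^\omega\}\cup\{0^n10^\omega:n\notin U\}$. From any list of $A$ we have $n\notin U$ iff some $i$ has $b_i=1$ and $0^n1\sqsubset x_i$. So the list lets us enumerate the complement of $U$. Since $U$ is enumerated too, we compute $\chi_U$. $\square$

## 3. Testing the guess on $\Sigma^0_k$ questions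

To test the guess we build trees with one path whose first entry answers a $\Sigma^0_k$ question.

**Lemma 4.** For each $k\ge1$ and each $\Sigma^0_k$ set $C\subseteq\mathbb N$ there are singletons $\{y_n\}\subseteq\mathbb N^{\mathbb N}$, $n\in\mathbb N$, that are $\Pi^0_1$ uniformly in $n$, with $y_n(0)=\chi_C(n)$.

*Proof.* The plan is to let the path carry witnesses for all quantifiers. For a decidable relation $R$ let
$$u_1(m)=\begin{cases}1+\min\{c:R(m,c)\}&\text{if such }c\text{ exists},\\0&\text{otherwise,}\end{cases}\qquad u_{i+1}(m)=\begin{cases}1+\min\{b:u_i(\langle m,b\rangle)=0\}&\text{if such }b\text{ exists},\\0&\text{otherwise.}\end{cases}$$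
Then $u_1(m)>0$ iff $\exists c\,R(m,c)$, and $u_{i+1}(m)>0$ iff $\exists b\ u_i(\langle m,b\rangle)=0$, that is, iff $\exists b\,\neg\big(u_i(\langle m,b\rangle)>0\big)$. For example, $u_2(m)>0$ iff $\exists b\,\forall c\,\neg R(\langle m,b\rangle,c)$, and $u_3(m)>0$ iff $\exists a\,\forall b\,\exists c\,R(\langle\langle m,a\rangle,b\rangle,c)$. In general $u_k(n)>0$ is a statement with $k$ alternating quantifiers, beginning with $\exists$, in front of $R$ if $k$ is odd and of $\neg R$ if $k$ is even. So every $\Sigma^0_k$ set is $\{n:u_k(n)>0\}$ for a suitable decidable $R$.

The tuple $(u_1,\dots,u_k)$ is the unique solution of the following conditions, for all $m$ and all $1\le i<k$: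

* if $u_1(m)=0$, then $\neg R(m,c)$ for all $c$; if $u_1(m)=1+c$, then $R(m,c)$, and $\neg R(m,c')$ for all $c'<c$;
* if $u_{i+1}(m)=0$, then $u_i(\langle m,b\rangle)>0$ for all $b$; if $u_{i+1}(m)=1+b$, then $u_i(\langle m,b\rangle)=0$, and $u_i(\langle m,b'\rangle)>0$ for all $b'<b$.

The first condition determines $u_1$, and the second determines $u_{i+1}$ from $u_i$, so uniqueness follows by induction on $i$. A violation of any of these conditions shows up after finitely many entries and can then be recognized. So they are $\Pi^0_1$ conditions. Let $y_n$ be the number $\min(u_k(n),1)$ followed by the interleaving of $u_1,\dots,u_k$. A tree with only path $y_n$, computable uniformly in $n$, consists of all finite sequences in which no violation is found within a number of steps equal to the length, both for the conditions above and for the requirement on the first entry. $\square$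

Let $T_n$ be the tree just built. Does the guess survive on these instances? We have $u_1\le_T\emptyset'$ and $u_{i+1}\le_T(u_i)'$, so the path $y_n$ is computable from $\emptyset^{(k)}$. For $k=1$ one call solves $T_n$, and for $k=2$ two calls do, since $J_2\equiv_W\lim\star\lim\le_W\mathrm{List}\star\mathrm{List}$. The guess passes.

At $k=3$ the obvious routes give out. Counting jumps, we have only two of the three that we need. The other route is the one from Section 1. Call $\mathrm{List}$ on $A_T$, getting $(b_i,x_i)_i$. An index $i$ is right iff $b_i=1$ and for every $k$ there is a $1$ in $x_i$ at some position $\ge k$, which is a $\Pi^0_2$ property of the list. One use of $\lim$ decides the inner $\Sigma^0_1$ relation. Then the set of right indices is co-enumerable, and one use of $\mathrm C_{\mathbb N}$ picks a right index. So $\mathrm{UC}\le_W\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$ (the bookkeeping is in Section 9). But that is $\lim$ and then $\mathrm C_{\mathbb N}$ after the first call, and the guess says that one $\mathrm{List}$ can do the work of both. It cannot, and $k=3$ is exactly where it fails.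

**Theorem A.** $\mathrm{UC}\not\le_W\mathrm{List}\star\mathrm{List}$. Hence, with the theorem of Kihara, Marcone and Pauly, $\mathrm{List}\star\mathrm{List}<_W\mathrm{UC}\equiv_W\mathrm{List}\star\mathrm{List}\star\mathrm{List}$.

**Theorem B.** Let $f:\subseteq X\to\mathbb N^{\mathbb N}$ be single-valued ($X$ any represented space) and let $g$ be any problem. Then

1. $f\le_W\mathrm{List}\star g\iff f\le_W\lim\star g$;
2. $f\le_W\mathrm{List}\star\mathrm{List}\star g\iff f\le_W\lim\star\lim\star g$.

**Corollary C.**

(a) The strongest single-valued Baire-valued problems below $\mathrm{List}$, $\mathrm{List}\star\mathrm{List}$, $\mathrm{List}\star\mathrm{List}\star\mathrm{List}$ are, respectively, $\lim$, $\lim\star\lim$, $\mathrm{UC}$ (up to $\equiv_W$). In particular $\mathrm{List}<_W\mathrm{List}\star\mathrm{List}<_W\mathrm{UC}$.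

(b) $\mathrm{UC}\not\le_W\mathrm{List}\star\mathrm{List}\star\lim^{\star n}$ for every $n$.

(c) $\mathrm{UC}\equiv_W\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$, although $\mathrm{UC}\not\le_W\lim\star\mathrm{List}$.

## 4. Admissible fragments, and a single List

We first treat one call. This introduces the finite objects used throughout.

**Definition 4 (fragments).** A fragment of length $n$ is $t=(\beta_i,\tau_i)_{i<n}$ with $\beta_i\in\{0,1\}$ and $\tau_i\in\{0,1\}^n$. For $m\le n$ let $t[m]=(\beta_i,\tau_i{\restriction}m)_{i<m}$, and say that $t$ extends $t[m]$. For $L=(b_i,x_i)_{i\in\mathbb N}$ let $L[n]=(b_i,x_i{\restriction}n)_{i<n}$. For closed $A\subseteq2^{\mathbb N}$, the fragment $t$ is $A$-admissible if $A\cap[\tau_i]\neq\emptyset$ whenever $\beta_i=1$, where $[\tau]$ is the set of $z\in2^{\mathbb N}$ extending $\tau$.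

Let $A_\infty=\{0^\omega\}\cup\{0^n10^\omega:n\in\mathbb N\}$. The fragment $\big((1,00),(1,11)\big)$ is not $A_\infty$-admissible, since no element of $A_\infty$ begins with $11$. But $\big((1,00),(0,11)\big)$ is, because entries with $\beta_i=0$ are not constrained.

There are finitely many fragments of each length. Up to computable translation, the name of $L$ is the sequence $(L[m])_m$, and our machines access $L$ by querying positions of this sequence. A computation with oracle $L$ *uses only* $t$ (of length $n$) if it queries only positions $m\le n$ and the answers are $t[m]$. Such a computation can be run when only $t$ is given, and it is a correct computation for every $L$ with $L[n]=t$.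

If $S$ is a tree naming $A$, then by compactness $A\cap[\tau]=\emptyset$ iff at some level $\ge|\tau|$ no node of $S$ extends $\tau$. So "$t$ is not $A$-admissible" is $\Sigma^0_1$ in any name of $A$, uniformly.

**Lemma 5.** Let $A$ be countable and closed. Every $A$-admissible $t$ of length $n$ equals $L[n]$ for some list $L$ of $A$.

*Proof.* Choose $x_i\in A\cap[\tau_i]$ if $\beta_i=1$ and any $x_i\in[\tau_i]$ if $\beta_i=0$. After these $n$ entries append a list of $A$. $\square$

So a finite piece of a potential list is never wrong, as long as it is admissible. This is what makes single-valuedness so restrictive.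

**Proposition 6.** Let $D\subseteq\mathbb N^{\mathbb N}$ and let $v:D\to\mathbb N^{\mathbb N}$ be a function.

(i) Suppose there are computable $\alpha,\gamma$ such that for all $p\in D$, $\alpha(p)$ names a countable closed $A\subseteq2^{\mathbb N}$, and $\gamma(p,L)=v(p)$ for every list $L$ of $A$. Then $v(p)$ is computable from $p'$, uniformly in $p\in D$.

(ii) Suppose there are computable $\alpha,\beta,\gamma$ such that for all $p\in D$: $\alpha(p)$ names a countable closed $A\subseteq2^{\mathbb N}$; for every list $L$ of $A$, $\beta(p,L)$ names a countable closed $B_L\subseteq2^{\mathbb N}$; and for every list $M$ of $B_L$, $\gamma(p,L,M)=v(p)$. Then $v(p)$ is computable from $p''$, uniformly in $p\in D$.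

*Proof of (i).* Given $j$, search for an $A$-admissible fragment $t$ such that the machine for $\gamma(p,\cdot)(j)$ halts using only $t$, and output the resulting value. Admissibility is $\Pi^0_1$ in $p$, so the search can be carried out from $p'$. It succeeds: $A$ has a list $L$, the machine for $\gamma(p,L)(j)$ halts after finitely many queries, and $t=L[n]$ works for large $n$. The output is right: by Lemma 5 the fragment found is $L[n]$ for some list $L$ of $A$, so the value computed is $\gamma(p,L)(j)=v(p)(j)$. $\square$

This already refutes the bolder guess that one call might be enough: one call yields at most one jump, so it fails on the trees $T_n$ for a $\Sigma^0_2$-complete set.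

For two calls we have a similar hope: one jump for each. The proof of (ii) takes up the next two sections. Fix $p\in D$ and write $A$ and $B_L$ as in the statement. Everything will be uniform in $p$.

## 5. Replacing the outer List by a limit

**Step 1.** The purpose of this step is to remove $M$. We show that $v(p)(j)$ is the limit of a computable sequence read off from any list $L$ of $A$.

Define a partial computable function $g(p,L,j,n)$ as follows. Among the first $n$ fragments in a fixed enumeration of all fragments, take the first $t$ such that the machine for $\gamma(p,L,\cdot)(j)$ halts within $n$ steps using only $t$ from its third argument, and such that $t$ has not been recognized as $B_L$-inadmissible within $n$ steps by the semidecision procedure run on the name $\beta(p,L)$. Output the corresponding value, or $0$ if there is no such $t$.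

Let $L$ be a list of $A$. Then $g(p,L,j,n)$ is defined for all $j,n$. Let $t^*$ be the first $B_L$-admissible fragment in the enumeration on which the machine halts. It exists: $B_L$ has a list $M$, the machine for $\gamma(p,L,M)(j)$ halts, and it uses only $M[l]$ for large $l$. Every fragment before $t^*$ either never makes the machine halt, or is inadmissible and eventually recognized as such. The fragment $t^*$ itself is never recognized as inadmissible. So for all large $n$ the chosen fragment is $t^*$. By Lemma 5 applied to $B_L$, $t^*=M[l]$ for some list $M$ of $B_L$ and some $l$, so the value computed from it is $v(p)(j)$. Thus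
$$\lim_n g(p,L,j,n)=v(p)(j)\quad\text{for every list }L\text{ of }A.\tag{1}$$

It is convenient to have a function of fragments of $L$ instead of $L$. For a fragment $t$ of length $n$, let $g^*(j,t)$ be the value of $g(p,\cdot,j,m)$ for the largest $m\le n$ such that this computation halts within $n$ steps using only $t$ from the argument $L$, and $0$ if there is no such $m$. The function $g^*$ is total and $p$-computable. If $L$ is a list of $A$, each computation $g(p,L,j,m)$ halts after finitely many steps and queries, so the $m$ used on $L[n]$ tends to infinity with $n$, and the value obtained is $g(p,L,j,m)$. So (1) gives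
$$\lim_n g^*(j,L[n])=v(p)(j)\quad\text{for every list }L\text{ of }A.\tag{2}$$

**Why not pick one good list.** Equation (2) computes $v(p)$ from $(p\oplus L)'$ for any single list $L$ of $A$. If some $L$ were uniformly computable from $p'$, we would be done. But lists can be as complicated as any arithmetical set, even for computable instances. Take a tree $T$ from Lemma 4 for a $\Sigma^0_k$-complete set $C$. Its path contains $u_k$, and so it computes $C$. Every list of $A_T$ has an entry $e(x)$ for this path $x$, so every list of $A_T$ computes $C$. Thus we must use that all lists give the same limit.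

**Why not search for a deciding fragment.** In (i) we used the agreement of all lists by searching through fragments. The analogous move here is this. Call $t$ deciding for $c$ if $g^*(j,t')=c$ for all $A$-admissible $t'$ extending $t$. If an admissible $t$ is deciding for $c$, then $c=v(p)(j)$, by Lemma 5 and (2). This is a $\Pi^0_1$ property given the set of admissible fragments, so $p''$ could search for such $t$. Does one always exist?

Try to prove it. Let $c=v(p)(j)$ and suppose that no admissible fragment is deciding for $c$. Extend repeatedly to admissible fragments with $g^*(j,t)\ne c$. The entries grow into points, and an entry with first component $1$ converges to a point of $A$, since $A$ is closed. The limit $L$ satisfies $g^*(j,L[n])\ne c$ infinitely often. This would contradict (2) if $L$ were a list of $A$, so we must make sure that every $a\in A$ occurs. We can append an entry $(1,a{\restriction}n)$. But the next extension is free to lengthen $a{\restriction}n$ in a direction away from $a$, and may do so each time we try. Here the argument stops.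

It stops for a good reason: there need not be a deciding fragment. Take $A=A_\infty$. For a fragment $t$ of length $n$, let $\mathrm{cand}(t)$ be the least $i<n$ with $\beta_i=1$ and $\tau_i=0^n$, or "none" if there is no such $i$. This is the current candidate for an entry equal to $0^\omega$. Let $h(t)=1$ if $n\ge1$ and $\mathrm{cand}(t)\ne\mathrm{cand}(t[n-1])$, and $h(t)=0$ otherwise. So $h$ reports a change of mind, and we let it play the role of $g^*(j,\cdot)$.

* Along every list $L$ of $A_\infty$ we have $\lim_nh(L[n])=0$. Let $i^*$ be least with $b_{i^*}=1$ and $x_{i^*}=0^\omega$. Each $x_i$ with $i<i^*$ and $b_i=1$ contains a $1$, so $\mathrm{cand}(L[n])=i^*$ for all large $n$.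
* Every $A_\infty$-admissible $t$ of length $n$ has an $A_\infty$-admissible extension $t'$ of length $n+1$ with $h(t')=1$. If $\mathrm{cand}(t)=i$, replace $\tau_i=0^n$ by $0^n1$, which is allowed since $0^n10^\omega\in A_\infty$, lengthen the other entries admissibly, and add the entry $(0,0^{n+1})$. Then $\mathrm{cand}(t')\ne i$. If $\mathrm{cand}(t)$ is "none", lengthen all entries admissibly and add $(1,0^{n+1})$. Then $\mathrm{cand}(t')=n$.

So no fragment is deciding for the limit $0$. Yet there is something that settles the matter: declare that entry $0$ *is* the point $0^\omega$, completely. Consider the two entries $(1,0^\omega)$ and $(0,0^\omega)$. Every fragment $t$ of length $n\ge2$ that begins with $(1,0^n),(0,0^n)$ has $\mathrm{cand}(t)=\mathrm{cand}(t[n-1])=0$, so $h(t)=0$. No such entry can be bent away later.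

## 6. Conditions made of actual points

So the idea is to decide values by finite tuples of infinite points, some of them elements of $A$. At first sight, searching among infinite points costs too much. Compactness of $2^{\mathbb N}$ will make it affordable.

**Step 2.** This step shows that finite tuples of points always decide the limit correctly. For $k\in\mathbb N$, $\beta\in\{0,1\}^k$ and $c,j\in\mathbb N$, let $S(\beta,c,j)\subseteq(2^{\mathbb N})^k$ be the set of all $\bar x=(x_i)_{i<k}$ such that

* $x_i\in A$ whenever $\beta_i=1$; and
* for all $n\ge k$ and all $A$-admissible fragments $t$ of length $n$ whose first $k$ entries are $(\beta_i,x_i{\restriction}n)_{i<k}$, we have $g^*(j,t)=c$.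

In the example above, with $h$ in place of $g^*(j,\cdot)$, the pair $(0^\omega,0^\omega)$ belongs to the set for $\beta=(1,0)$ and $c=0$.

**Claim 7.** $c=v(p)(j)$ iff $S(\beta,c,j)\ne\emptyset$ for some $\beta$.

*Proof of ($\Leftarrow$).* We complete the tuple to a list. Let $\bar x\in S(\beta,c,j)$ and append a list of $A$ to $(\beta_i,x_i)_{i<k}$. By the first clause the result $L$ is a list of $A$. For $n\ge k$ the fragment $L[n]$ is admissible and has the required first $k$ entries. So $g^*(j,L[n])=c$ for all $n\ge k$, and $c=v(p)(j)$ by (2).

*Proof of ($\Rightarrow$).* We repeat the construction that failed for fragments; with points it goes through. Let $c=v(p)(j)$ and suppose that $S(\beta,c,j)=\emptyset$ for all $\beta$. If $A\neq\emptyset$, let $(a_r)_{r\in\mathbb N}$ enumerate $A$, possibly with repetitions. We build $L$ in stages, starting with no entries, $k_0=0$.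

At the start of stage $r$ we have entries $(\beta_i,x_i)_{i<k_r}$ with $x_i\in A$ whenever $\beta_i=1$. This tuple satisfies the first clause in the definition of $S$. It does not belong to $S((\beta_i)_{i<k_r},c,j)$, which is empty, so it fails the second clause. Hence there are $n_r\ge k_r$ and an $A$-admissible $t=(\beta_i,\tau_i)_{i<n_r}$ with $\tau_i=x_i{\restriction}n_r$ for $i<k_r$, such that $g^*(j,t)\ne c$. For $k_r\le i<n_r$ choose a point $x_i\in[\tau_i]$, with $x_i\in A$ if $\beta_i=1$; admissibility of $t$ allows this. Then append the entry $(1,a_r)$ if $A\ne\emptyset$, or $(0,0^\omega)$ if $A=\emptyset$. So $k_{r+1}=n_r+1$.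

Every entry, once placed, is a full point and never changes. All entries with first component $1$ lie in $A$, and every $a_r$ occurs, so the resulting infinite sequence $L$ is a list of $A$. Moreover $L[n_r]$ is the fragment $t$ of stage $r$, so $g^*(j,L[n_r])\ne c$ for all $r$. Since $n_{r+1}\ge k_{r+1}=n_r+1$, we have $n_0<n_1<\cdots$. This contradicts (2). $\square$

**Step 3.** It remains to see that $p''$ can find a nonempty $S(\beta,c,j)$. Let $\mathrm{Adm}$ be the set of $A$-admissible fragments. Its complement is $\Sigma^0_1$ in $p$, uniformly, so $\mathrm{Adm}$ is uniformly computable from $p'$.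

For each fixed $n$, the second clause in the definition of $S(\beta,c,j)$ is a condition on $(x_i{\restriction}n)_{i<k}$ alone. It is decidable from $p\oplus\mathrm{Adm}$, because there are only finitely many fragments of length $n$ and $g^*$ is total and $p$-computable. The first clause says that for all $n$ and all $i$ with $\beta_i=1$ the string $x_i{\restriction}n$ lies in the tree $\alpha(p)$, so it too is a conjunction of clopen conditions, decidable from $p$. Hence $S(\beta,c,j)=\bigcap_nC_n$ for a sequence of clopen subsets $C_n$ of the compact space $(2^{\mathbb N})^k$, uniformly computable from $p\oplus\mathrm{Adm}$. (For $k=0$ the space is a single point, and nothing changes.)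

By compactness, $S(\beta,c,j)=\emptyset$ iff $C_0\cap\dots\cap C_N=\emptyset$ for some $N$. Whether such a finite intersection is empty can be checked from $p\oplus\mathrm{Adm}$ by looking at finitely many tuples of strings. So emptiness is $\Sigma^0_1$ in $p\oplus\mathrm{Adm}$, and
$$E=\{(\beta,c,j):S(\beta,c,j)\neq\emptyset\}$$
is uniformly computable from $(p\oplus\mathrm{Adm})'$. Since $p\oplus\mathrm{Adm}$ is uniformly computable from $p'$, the set $E$ is uniformly computable from $p''$.

Now given $j$, search from $p''$ for $(\beta,c)$ with $(\beta,c,j)\in E$, and output $c$. By Claim 7 the search terminates and every hit is correct. This proves Proposition 6(ii). $\blacksquare$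

Where did the two jumps go? One decides admissibility, the other decides emptiness of a compact set. The limit in (2) was not paid for separately: the second clause of $S$ makes $g^*$ constant from $k$ on.

## 7. Single-valued problems below List and below List ⋆ List

*Proof of Theorem B.* The implications ($\Leftarrow$) follow from $\lim\le_W\mathrm{List}$ (Lemma 3) and monotonicity of $\star$.

For ($\Rightarrow$) in item 2, the purpose is to feed the unfolded reduction into Proposition 6, with the solution of $g$ carried along as part of the input. Suppose $f\le_W\mathrm{List}\star\mathrm{List}\star g$. By the three-step unfolding after Lemma 1 there are computable maps such that for every name $p$ of some $x\in\mathrm{dom}f$: $\kappa(p)$ names an instance of $g$; from $p$ and any name $w$ of any solution of it we compute a name of a countable closed $A$; from $p,w$ and any list $L$ of $A$ we compute a name of a countable closed $B_L$; and from $p,w,L$ and any list $M$ of $B_L$ we compute $f(x)$.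

Let $D$ be the set of all such $p\oplus w$ and put $v(p\oplus w)=f(x)$. This is a function on $D$ because $f$ is single-valued, $p$ determines $x$, and elements of $\mathbb N^{\mathbb N}$ name themselves. By Proposition 6(ii) there is a computable $\Phi$ with $\Phi\big((p\oplus w)''\big)=f(x)$ for all $p\oplus w\in D$.

Let $g_0$ be the problem that maps a name $p$ of an element of $\mathrm{dom}f$ to the set of all $p\oplus w$ with $w$ a name of a solution of the $g$-instance named by $\kappa(p)$. Then $g_0\le_Wg$, via $K=\kappa$ and $H(p,w)=p\oplus w$. The solutions of $J_2\circ g_0$ on $p$ are the sets $(p\oplus w)''$, and $\Phi$ turns each of them into $f(x)$. So $f\le_WJ_2\circ g_0$. Since $J_2\equiv_W\lim\star\lim$ by Lemma 2, we get $f\le_W\lim\star\lim\star g$.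

Item 1 is the same argument with Lemma 1 in place of the three-step unfolding, Proposition 6(i) in place of 6(ii), and $J_1\equiv_W\lim$ in place of $J_2$. $\blacksquare$

With $g=\mathrm{id}$: a single-valued $f:\subseteq X\to\mathbb N^{\mathbb N}$ satisfies $f\le_W\mathrm{List}\star\mathrm{List}$ iff $f\le_W\lim\star\lim$, and $f\le_W\mathrm{List}$ iff $f\le_W\lim$.

## 8. A $\Sigma^0_3$-complete set defeats two Lists

*Proof of Theorem A.* Suppose $\mathrm{UC}\le_W\mathrm{List}\star\mathrm{List}$. The problem $\mathrm{UC}$ is single-valued with values in $\mathbb N^{\mathbb N}$. Lemma 1 with $h_1=h_2=\mathrm{List}$ supplies maps $\alpha=\kappa_2$, $\beta=\kappa_1$, $\gamma=\eta$ as required in Proposition 6(ii), where $D$ is the set of names of instances of $\mathrm{UC}$ and $v(p)$ is the solution. So the value of $\mathrm{UC}$ on an instance with name $p$ is uniformly computable from $p''$.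

Let $C$ be a $\Sigma^0_3$-complete set, and let $\{y_n\}$ be the singletons of Lemma 4 for $k=3$. They have names $p_n$ computable uniformly in $n$. Then $p_n''$ is computable from $\emptyset''$ uniformly in $n$, and therefore so is $y_n$. So $n\mapsto y_n(0)=\chi_C(n)$ is computable from $\emptyset''$, and $C$ is $\Delta^0_3$, a contradiction.

Finally, $\mathrm{List}\star\mathrm{List}\le_W\mathrm{List}\star\mathrm{List}\star\mathrm{List}\equiv_W\mathrm{UC}$ by Kihara, Marcone and Pauly, so $\mathrm{List}\star\mathrm{List}<_W\mathrm{UC}$. $\blacksquare$

So the guess passes on the trees for $k=1$ and $k=2$, and fails on those for $k=3$.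

## 9. Maximal single-valued problems, extra limits, and $\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$

*Proof of Corollary C(a).* By Theorem B with $g=\mathrm{id}$, the single-valued Baire-valued problems below $\mathrm{List}$ (respectively $\mathrm{List}\star\mathrm{List}$) are exactly those below $\lim$ (respectively $\lim\star\lim$). By Lemma 2 these two degrees contain the single-valued Baire-valued maps $J_1$ and $J_2$, so the maxima are attained. For three factors the maximum is $\mathrm{UC}$, since $\mathrm{List}\star\mathrm{List}\star\mathrm{List}\equiv_W\mathrm{UC}$ and $\mathrm{UC}$ is itself single-valued and Baire-valued.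

For the strictness, $J_2$ is not below $\lim\equiv_WJ_1$. If it were, via $(H,K)$, then taking $p=0^\omega$ we would have $p''=H(p,K(p)')$ with $K(p)$ computable, hence $\emptyset''\le_T\emptyset'$, which is false. So $J_2$ is below $\mathrm{List}\star\mathrm{List}$, but it is not below $\mathrm{List}$. Together with $\mathrm{List}\le_W\mathrm{List}\star\mathrm{List}$ this gives $\mathrm{List}<_W\mathrm{List}\star\mathrm{List}$. The other strict inequality is Theorem A.

*Proof of Corollary C(b).* If $\mathrm{UC}\le_W\mathrm{List}\star\mathrm{List}\star\lim^{\star n}$, then Theorem B, item 2, with $g=\lim^{\star n}$ gives $\mathrm{UC}\le_W\lim^{\star(n+2)}\equiv_WJ_{n+2}$. So for every instance with name $p$ the solution is uniformly computable from $p$ and $K(p)^{(n+2)}$ for a fixed computable $K$, hence from $p^{(n+2)}$. Apply this to the singletons of Lemma 4 for a $\Sigma^0_{n+3}$-complete set $C$. Their names are uniformly computable, so we get $C\le_T\emptyset^{(n+2)}$, a contradiction.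

*Proof of Corollary C(c).* We first carry out the selection from Section 3 to see that $\mathrm{UC}\le_W\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$. Let $T$ be a tree with exactly one path $x$. The set $A_T$ of Section 1 is countable and closed, and it is named by the tree of all $\tau\in2^{<\omega}$ such that $\sigma\in T$ whenever $e(\sigma)$ is an initial segment of $\tau$. This tree is computable from $T$. Consider three problems.

* $g_0$ maps $T$ to any list $L=(b_i,x_i)_i$ of $A_T$. We have $g_0\le_W\mathrm{List}$.
* $l_0$ maps $L$ to $(L,\chi_Q)$, where $Q(i,k)$ is the relation "$b_i=1$ and $x_i$ has a $1$ at some position $\ge k$". Since $Q$ is enumerable from $L$, Lemma 2 gives $l_0\le_W\lim$.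
* $c_0$ maps $(L,\chi_Q)$ to any pair $(L,i)$ with $i\in I=\{i:\forall k\,Q(i,k)\}$, defined when $I\ne\emptyset$. Since $I$ is co-enumerable from $\chi_Q$, we have $c_0\le_W\mathrm C_{\mathbb N}$.

For every list $L$ of $A_T$ the set $I$ is nonempty, since the element $e(x)$ of $A_T$ is listed and has infinitely many $1$s. So $T$ lies in the domain of $c_0\circ l_0\circ g_0$. If $i\in I$, then $x_i$ is an element of $A_T$ with infinitely many $1$s, so $x_i=e(x)$, and $x=e^{-1}(x_i)$ is computable from $(L,i)$. Hence $\mathrm{UC}\le_Wc_0\circ l_0\circ g_0\le_W\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$.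

Conversely, $\mathrm C_{\mathbb N}\le_W\lim$: given an enumeration of the complement of $I\neq\emptyset$, the least number not enumerated by stage $s$ converges to $\min I$ as $s\to\infty$. With $\lim\le_W\mathrm{List}$ we get $\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}\le_W\mathrm{List}\star\mathrm{List}\star\mathrm{List}\equiv_W\mathrm{UC}$.

Finally, $\lim\star\mathrm{List}\le_W\mathrm{List}\star\mathrm{List}$ by Lemma 3, so $\mathrm{UC}\not\le_W\lim\star\mathrm{List}$ by Theorem A. $\blacksquare$
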